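\title{The space $\mathcal{L}(\ell_1,\mathrm{c}_0)$ has $2^{2^{\aleph_0}}$ closed ideals}

\begin{abstract}
We prove in ZFC that the space of bounded operators from $\ell_1$ to $\mathrm{c}_0$ has exactly $2^{2^{\aleph_0}}$ closed ideals. More precisely, the lattice of ideals of $\mathcal{P}(\mathbb{N})/\mathrm{Fin}$ order-embeds into the lattice of closed ideals, by ideals that consist of weakly compact operators. The generators are block diagonal sums of adjacency matrices of finite bipartite graphs whose girth and density grow rapidly, and the proof is combinatorial. The same embedding exists for $\mathcal{L}(X,Y)$ whenever $\ell_1$ is a quotient of $X$ and $Y$ contains a copy of $\mathrm{c}_0$.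
\end{abstract}

\section{Introduction}\label{sec:intro}

Scalars are real or complex, $\mathbb{K}$ denotes the scalar field, and $\mathfrak{c}=2^{\aleph_0}$. For Banach spaces $X$ and $Y$ let $\mathcal{L}(X,Y)$ be the Banach space of bounded linear operators from $X$ to $Y$ with the operator norm, and put $\mathcal{L}(X)=\mathcal{L}(X,X)$. An \emph{ideal} of $\mathcal{L}(X,Y)$ is a linear subspace $\mathcal{J}$ such that $ATB\in\mathcal{J}$ whenever $A\in\mathcal{L}(Y)$, $T\in\mathcal{J}$ and $B\in\mathcal{L}(X)$. An ideal is \emph{closed} if it is closed in the operator norm. We answer the following question, posed by Freeman, Schlumprecht and Zsak \cite{FSZ}.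

\begin{quote}
Does $\mathcal{L}(\ell_1,\mathrm{c}_0)$ contain at least $2^{\aleph_0}$ distinct closed ideals?
\end{quote}

\noindent The question is to be settled in ZFC. Under the Continuum Hypothesis every uncountable family of closed ideals has at least $\mathfrak{c}$ members; without it, one has to produce $\mathfrak{c}$ ideals directly.

Closed ideals record which operators can be built from which. For a nonempty family $\mathcal{T}\subset\mathcal{L}(X,Y)$, the finite sums
\begin{equation}\label{eq:sums}
\sum_{k=1}^{K}A_kT_kB_k\qquad\bigl(T_k\in\mathcal{T},\ A_k\in\mathcal{L}(Y),\ B_k\in\mathcal{L}(X)\bigr)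
\end{equation}
form the smallest ideal containing $\mathcal{T}$. Its closure is again an ideal, because $T\mapsto ATB$ is continuous, and so it is the closed ideal generated by $\mathcal{T}$. To separate two closed ideals one must therefore show that some operator cannot be approximated by sums of operators that factor through given ones.

What should one expect? An operator on $\ell_1$ is determined by the images of the unit vectors, so $\mathcal{L}(\ell_1,\mathrm{c}_0)$ has $\mathfrak{c}$ elements and at most $2^{\mathfrak{c}}$ ideals. A separable metric space has at most $\mathfrak{c}$ closed subsets, but this better bound is not available here: the diagonal operators with entries $0$ and $1$ are at mutual distance $1$. On the other hand, the operators that one writes down first lead to very few ideals. In Section~\ref{sec:matrices} we meet a chain of five, and several families of operators that look quite different turn out to generate one and the same member of it. One might guess that the lattice is small. In fact the trivial upper bound is attained.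

An \emph{ideal of subsets of $\mathbb{N}$} is a nonempty family $\mathcal{I}\subset\mathcal{P}(\mathbb{N})$ that is closed under taking subsets and finite unions; $\mathcal{I}=\mathcal{P}(\mathbb{N})$ is allowed. Let $\mathrm{Fin}$ be the ideal of finite sets. The ideals containing $\mathrm{Fin}$ correspond, in an order-preserving way, to the ideals of the Boolean algebra $\mathcal{P}(\mathbb{N})/\mathrm{Fin}$.

\begin{theorem}\label{thm:main}
The space $\mathcal{L}(\ell_1,\mathrm{c}_0)$ contains exactly $2^{\mathfrak{c}}$ distinct closed ideals; in particular it contains at least $2^{\aleph_0}$. More precisely, there are operators $T_M\in\mathcal{L}(\ell_1,\mathrm{c}_0)$, $M\subset\mathbb{N}$, with the following properties, where $\mathcal{J}_{\mathcal{I}}$ denotes the closed ideal generated by $\{T_M:M\in\mathcal{I}\}$.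
\begin{enumerate}
\item[(i)] For every ideal $\mathcal{I}$ of subsets of $\mathbb{N}$ containing all finite sets, and every $M\subset\mathbb{N}$,
\[
T_M\in\mathcal{J}_{\mathcal{I}}\iff M\in\mathcal{I}.
\]
Thus $\mathcal{I}\mapsto\mathcal{J}_{\mathcal{I}}$ is an order embedding of the lattice of ideals of $\mathcal{P}(\mathbb{N})/\mathrm{Fin}$ into the lattice of closed ideals of $\mathcal{L}(\ell_1,\mathrm{c}_0)$.
\item[(ii)] All $T_M$ are weakly compact, so all $\mathcal{J}_{\mathcal{I}}$ consist of weakly compact operators.
\end{enumerate}
There is also a chain of closed ideals of $\mathcal{L}(\ell_1,\mathrm{c}_0)$ that is order-isomorphic to $\mathbb{R}$.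
\end{theorem}

\begin{theorem}\label{thm:general}
Let $X$ be a Banach space having $\ell_1$ as a quotient (equivalently, containing a complemented copy of $\ell_1$), and let $Y$ be a Banach space containing an isomorphic copy of $\mathrm{c}_0$. Then statement~\textup{(i)} of Theorem~\ref{thm:main} holds with $\mathcal{L}(X,Y)$ in place of $\mathcal{L}(\ell_1,\mathrm{c}_0)$, for suitable operators $S_M\in\mathcal{L}(X,Y)$ in place of $T_M$. Hence $\mathcal{L}(X,Y)$ has at least $2^{\mathfrak{c}}$ closed ideals. It has exactly $2^{\mathfrak{c}}$ if $X$ is separable and $|Y|=\mathfrak{c}$; this applies to $\mathcal{L}(\ell_1,\ell_\infty)$, $\mathcal{L}(L_1,\mathrm{c}_0)$, $\mathcal{L}(L_1,C[0,1])$ and $\mathcal{L}(\ell_1\oplus\mathrm{c}_0)$.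
\end{theorem}

The matrix of $T_M$ is block diagonal: its $n$th block is the adjacency matrix of a finite bipartite graph $G_n$ if $n\in M$, and is zero otherwise. For operators of this shape and any nonzero ideal $\mathcal{J}$, the family $\{M:T_M\in\mathcal{J}\}$ is an ideal of sets containing $\mathrm{Fin}$. Indeed, $T_{M'}$ is $T_M$ composed with a coordinate projection when $M'\subset M$; we have $T_{M\cup M'}=T_M+T_{M'\setminus M}$; and $\mathcal{J}$ contains the finite-rank operators (Example~\ref{ex:chain}). Theorem~\ref{thm:main}(i) says that for a suitable choice of the graphs these forced relations are the only ones.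

The proof shows that the block $G_n$ cannot be produced from the other blocks with boundedly many terms and bounded coefficients. Its tool is a notion of sparse factorization of a matrix (Section~\ref{sec:sparse}), which dense graphs without $4$-cycles do not admit, even approximately. Section~\ref{sec:spread} shows that the absence of $4$-cycles reduces arbitrary coefficients to sparse ones. In Section~\ref{sec:blocks} the graphs are chosen so that, seen from $G_n$, the earlier blocks are small and the later blocks look like forests; both then contribute only sparse factorizations. Section~\ref{sec:proofs} deduces the theorems.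

\section{Operators as matrices, and graphs as operators}\label{sec:matrices}

\subsection*{Matrices}
Let $U$, $V$, $\Omega$ be countably infinite sets. We identify $\ell_1(V)$ with $\ell_1$ and $\mathrm{c}_0(U)$ with $\mathrm{c}_0$ by enumerating the sets; another enumeration changes an operator by isometric isomorphisms on both sides, which does not affect membership in an ideal. Unit vectors are written $e_b$, coordinate functionals $e_a^*$, and $\mathrm{c}_0(U)^*=\ell_1(U)$ through the bilinear pairing $\langle u,x\rangle=\sum_a u(a)x(a)$. We use two elementary facts.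

\begin{enumerate}
\item[(F1)] For every bounded family $(z_b)_{b\in V}$ in a Banach space $Z$, the formula $v\mapsto\sum_b v(b)z_b$ defines the unique operator $\ell_1(V)\to Z$ with $e_b\mapsto z_b$, and its norm is $\sup_b\|z_b\|$.
\item[(F2)] If $(u_a)_{a\in U}$ is a bounded family in $\ell_1(\Omega)$ and every $r\in\Omega$ lies in the support of only finitely many $u_a$, then $(Ax)(a)=\langle u_a,x\rangle$ defines an operator $A:\mathrm{c}_0(\Omega)\to\mathrm{c}_0(U)$ with $A^*e_a^*=u_a$. (The map is bounded into $\ell_\infty(U)$ and sends each $e_r$ to a finitely supported vector.)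
\end{enumerate}

By (F1), an operator $T:\ell_1(V)\to\mathrm{c}_0(U)$ is a bounded matrix whose columns lie in $\mathrm{c}_0(U)$, and $\|T\|$ is the supremum of the moduli of its entries $\langle e_a^*,Te_b\rangle$. Norm approximation is thus uniform approximation of entries. The entries of a product are
\begin{equation}\label{eq:entries}
\langle e_i^*,ATBe_j\rangle=\langle u_i,Tv_j\rangle,\qquad u_i=A^*e_i^*,\quad v_j=Be_j,
\end{equation}
where $u_i$ and $v_j$ are vectors of $\ell_1$-norm at most $\|A\|$ and $\|B\|$. The essential constraint is that $u_i$ depends only on the row and $v_j$ only on the column.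

Recall that an operator is \emph{compact} (\emph{weakly compact}) if the image of the unit ball has compact (weakly compact) closure. It is a textbook fact that both classes are closed ideals; in $\mathcal{L}(\ell_1,\mathrm{c}_0)$ we denote them by $\mathcal{K}$ and $\mathcal{W}$. An operator that factors through a reflexive space is weakly compact, since the unit ball of such a space is weakly compact and operators are weakly continuous. Let $\iota:\ell_1\to\mathrm{c}_0$ be the formal inclusion and $\mathcal{J}_\iota$ the closed ideal it generates.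

\begin{example}\label{ex:chain}
We have $\{0\}\subsetneq\mathcal{K}\subsetneq\mathcal{J}_\iota\subset\mathcal{W}\subsetneq\mathcal{L}(\ell_1,\mathrm{c}_0)$, and every nonzero closed ideal contains $\mathcal{K}$. To see the last claim, let $T$ be a nonzero member of an ideal and choose $x_0\in\ell_1$ and $\varphi\in\mathrm{c}_0^*$ with $\varphi(Tx_0)=1$. For $f\in\ell_1^*$ and $y\in\mathrm{c}_0$ the operators $B=f(\cdot)x_0$ and $A=\varphi(\cdot)y$ satisfy $ATB=f(\cdot)y$, so the ideal contains all finite-rank operators. A compact $S$ is the norm limit of $\Pi_mS$, where $\Pi_m$ is the projection of $\mathrm{c}_0$ onto the first $m$ coordinates, because $\Pi_m\to\mathrm{id}$ uniformly on compact sets. The operator $\iota$ is not compact, as $\|\iota e_m-\iota e_n\|=1$ for $m\ne n$, and it is weakly compact, as it factors through $\ell_2$. The operator $e_n\mapsto e_1+\dots+e_n$ is not weakly compact: a weak cluster point of these vectors would have all coordinates equal to $1$. Example~\ref{ex:model} shows that $\mathcal{J}_\iota\ne\mathcal{W}$.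
\end{example}

\subsection*{Block sums of graphs}
A \emph{bipartite graph} is a triple $(U,V,E)$ with $U$, $V$ disjoint and $E\subset U\times V$. We write $N(x)$ for the set of neighbors of a vertex $x$, and $e(U',V')=|E\cap(U'\times V')|$ for finite $U'\subset U$, $V'\subset V$. A cycle passes through distinct vertices, and its length, which is even, is their number. The graph is \emph{$C_4$-free} if it has no cycle of length $4$; equivalently, two distinct vertices on the same side have at most one common neighbor.

Let $G_n=(U_n,V_n,E_n)$, $n\in\mathbb{N}$, be finite bipartite graphs with $U_n,V_n\ne\emptyset$. Their \emph{block sum} is $G=(U,V,E)$ with $U=\bigsqcup_nU_n$, $V=\bigsqcup_nV_n$, $E=\bigcup_nE_n$, and its \emph{adjacency operator} is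
\[
T_G:\ell_1(V)\to\mathrm{c}_0(U),\qquad (T_Gv)(a)=\sum_{b\in N(a)}v(b).
\]
For $b\in V_n$ the vector $T_Ge_b$ is the indicator of $N(b)\subset U_n$, so by (F1) the operator is well defined and $\|T_G\|\le1$. Its matrix is $\mathbf{1}_E$.

\begin{lemma}\label{lem:wc}
The adjacency operator of a block sum is weakly compact.
\end{lemma}

\begin{proof}
Let $Z=\bigl(\bigoplus_n\ell_\infty(U_n)\bigr)_{\ell_2}$, the space of sequences $z=(z_n)$ with $z_n\in\ell_\infty(U_n)$ and $\sum_n\|z_n\|_\infty^2<\infty$. As an $\ell_2$-sum of finite-dimensional spaces, $Z$ is reflexive. Each $T_Ge_b$ lies in a single summand and has norm at most $1$ in $Z$, so (F1) gives an operator $\ell_1(V)\to Z$ with $e_b\mapsto T_Ge_b$. The formal inclusion $Z\to\mathrm{c}_0(U)$ is well defined and has norm at most $1$, since $\|z_n\|_\infty\to0$ and $\sup_n\|z_n\|_\infty\le\|z\|$. The composition of the two is $T_G$.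
\end{proof}

A finite graph without cycles is a \emph{forest}; any two vertices in one component are joined by a unique path. Choose a root in each component, and for a vertex $x$ that is not a root let the \emph{parent} $\pi(x)$ be the neighbor of $x$ on the path from $x$ to the root. Then
\begin{equation}\label{eq:parent}
x,y\text{ are adjacent}\iff\text{exactly one of }y=\pi(x),\ x=\pi(y)\text{ holds.}
\end{equation}
Indeed, let $x,y$ be adjacent. If the path from the root to $x$ avoids $y$, then extending it by $y$ gives $x=\pi(y)$; otherwise its part from $y$ to $x$ is the edge itself, and $y=\pi(x)$. Both cannot hold, since a parent is one step closer to the root. Conversely, a vertex and its parent are adjacent.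

\begin{example}\label{ex:collapse}
Let $G$ be a block sum in which infinitely many blocks have an edge. Then $\iota$ factors through $T_G$: choose edges $(a_n,b_n)$ in distinct blocks and put $Be_n=e_{b_n}$, $(Ax)(n)=x(a_n)$; the entries of $AT_GB$ are $\mathbf{1}_E(a_m,b_n)$, which is $1$ for $m=n$ and $0$ otherwise. Conversely, by (F1), (F2) and \eqref{eq:entries}, $T_G$ factors through $\iota:\ell_1(\Omega)\to\mathrm{c}_0(\Omega)$ as soon as $\mathbf{1}_E(a,b)=\sum_ru_a(r)v_b(r)$ for bounded families $(u_a)$, $(v_b)$ in $\ell_1(\Omega)$ with $(u_a)$ as in (F2). This happens, and so $T_G$ generates $\mathcal{J}_\iota$, in each of the following cases.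
\begin{enumerate}
\item[(a)] \emph{Complete blocks}, $E_n=U_n\times V_n$: take $\Omega=\mathbb{N}$ and $u_a=v_b=e_n$ for $a\in U_n$, $b\in V_n$.
\item[(b)] \emph{Bounded degrees}, $|N(b)|\le d$ for all $b\in V$: take $\Omega=U$, $u_a=e_a$, $v_b=\mathbf{1}_{N(b)}$.
\item[(c)] \emph{Forests}: take $\Omega=U\sqcup V$, $u_a=e_a+e_{\pi(a)}$ and $v_b=e_b+e_{\pi(b)}$, omitting the second term for roots. Since $a,\pi(b)\in U$ and $b,\pi(a)\in V$, the sum $\sum_ru_a(r)v_b(r)$ counts how many of $a=\pi(b)$, $b=\pi(a)$ hold, and by \eqref{eq:parent} this is $\mathbf{1}_E(a,b)$.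
\end{enumerate}
\end{example}

To escape from $\mathcal{J}_\iota$ the blocks must differ from all three types. Many edges per vertex rule out (b) and (c); forbidding $4$-cycles rules out (a). Later we need more, namely dense graphs all of whose small subgraphs are forests. A random construction provides them.

\begin{lemma}\label{lem:girth}
For all $g\ge4$ and $D\ge1$ there is a finite bipartite graph $(U,V,E)$ with $U,V\ne\emptyset$, no cycle of length at most $g$, and $|E|\ge D(|U|+|V|)$.
\end{lemma}

\begin{proof}
Let $|U|=|V|=N$ and include each pair in $U\times V$ as an edge independently with probability $p=N^{-1+1/(2g)}$. The expected number of edges is $N^2p=N^{1+1/(2g)}$. A possible cycle of length $2l$ is given by a sequence of $2l$ vertices taken alternately from $U$ and $V$, so there are at most $N^{2l}$ of them, and each is present with probability $p^{2l}$. For $2l\le g$ the expected number of cycles of length $2l$ is therefore at most $(Np)^{2l}=N^{l/g}\le N^{1/2}$, and the expected number of cycles of length at most $g$ is at most $gN^{1/2}$. For $N$ large, $N^{1+1/(2g)}-gN^{1/2}\ge2DN$,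 so for some outcome the number of edges exceeds the number of short cycles by at least $2DN$. Deleting one edge from each short cycle leaves at least $2DN=D(|U|+|V|)$ edges and no cycle of length at most $g$.
\end{proof}

\section{Sparse factorizations}\label{sec:sparse}

The factorizations in Example~\ref{ex:collapse} share a feature: each vector has a bounded number of bounded coordinates, whatever the size of the block. We give this feature a name.

\begin{definition}\label{def:type}
Let $U,V$ be finite sets and let $L\ge0$, $C\ge1$ be integers. A matrix $F:U\times V\to\mathbb{K}$ is \emph{of type $(L,C)$} if there are a set $\Omega$ and functions $p_i,q_j:\Omega\to\mathbb{K}$ $(i\in U,\ j\in V)$, bounded in modulus by $C$ and with supports of at most $L$ elements, such that $F(i,j)=\sum_{r\in\Omega}p_i(r)q_j(r)$ for all $i,j$. It is \emph{of real type $(L,C)$} if the functions can be taken real-valued.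
\end{definition}

The set $\Omega$ may be large, so the type says little about the rank: every identity matrix is of type $(1,1)$, and the adjacency matrix of every forest is of type $(2,1)$. Two rules will be used.
\begin{enumerate}
\item[(T1)] If $F_1,\dots,F_s$ are of types $(L_1,C),\dots,(L_s,C)$, then $\sum_tF_t$ is of type $(\sum_tL_t,C)$: use the disjoint union of the index sets.
\item[(T2)] If $F$ is of type $(L,C)$, then $\operatorname{Re}F$ is of real type $(2L,C)$: on $\Omega\times\{1,2\}$ use the pairs of functions $(\operatorname{Re}p_i,-\operatorname{Im}p_i)$ and $(\operatorname{Re}q_j,\operatorname{Im}q_j)$.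
\end{enumerate}

\begin{proposition}\label{prop:sparse}
For $L,C\in\mathbb{N}$ put $H=64C^2L$ and $D(L,C)=2^{2L+2}(2L^2H)^L$. Let $(U,V,E)$ be a finite $C_4$-free bipartite graph with $U\cup V\ne\emptyset$ and $|E|\ge D(L,C)(|U|+|V|)$. Then no matrix $F$ of real type $(L,C)$ satisfies $|\mathbf{1}_E(i,j)-F(i,j)|\le\frac38$ for all $(i,j)\in U\times V$.
\end{proposition}

Both hypotheses are needed: complete bipartite graphs are dense and of type $(1,1)$, and forests are $C_4$-free and of type $(2,1)$.

Before the proof we show how the proposition is used, in the simplest case. For $\delta>0$ and a vector $u$ of $\ell_1$-norm at most $C$, write $u=u'+u''$, where the \emph{head} $u'$ is the restriction of $u$ to $\{|u|\ge\delta\}$ and $u''$ is the \emph{tail}. Then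
\begin{equation}\label{eq:headtail}
|\operatorname{supp}u'|\le C/\delta,\qquad\|u''\|_\infty\le\delta,\qquad\|u'\|_1,\|u''\|_1\le C .
\end{equation}

\begin{example}[the model case]\label{ex:model}
Let $G$ be a block sum of $C_4$-free graphs with $|E_n|\ge n(|U_n|+|V_n|)$; these exist by Lemma~\ref{lem:girth}. Then $T_G\notin\mathcal{J}_\iota$, and so $\mathcal{J}_\iota\ne\mathcal{W}$ by Lemma~\ref{lem:wc}. Suppose that $\|T_G-\sum_{k\le K}A_k\iota B_k\|\le\frac14$, and let $C\in\mathbb{N}$ bound all $\|A_k\|$ and $\|B_k\|$. By \eqref{eq:entries} the entries of $A_k\iota B_k$ have the form $\sum_ru_i(r)v_j(r)$ with $\|u_i\|_1,\|v_j\|_1\le C$. Split with $\delta=1/(16CK)$. Then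
\[
\Bigl|\sum_ru_i(r)v_j(r)-\sum_ru_i'(r)v_j'(r)\Bigr|\le\|u_i''\|_\infty\|v_j\|_1+\|u_i'\|_1\|v_j''\|_\infty\le2C\delta=\frac1{8K},
\]
and the heads have supports of size at most $C/\delta=16C^2K$. Summing over $k$ and using (T1) and (T2), we find on each $U_n\times V_n$ a matrix of real type $(32C^2K^2,C)$ within $\frac14+\frac18=\frac38$ of $\mathbf{1}_{E_n}$. For $n\ge D(32C^2K^2,C)$ this contradicts Proposition~\ref{prop:sparse}.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
Suppose that $F(i,j)=\sum_rp_i(r)q_j(r)$ is such a matrix. We shall find a rectangle $U''\times V''$ that is still rich in edges and on which the matrix is constant. A constant cannot be close to both $0$ and $1$, so the rectangle consists of edges only, and this is incompatible with $C_4$-freeness.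

\medskip\noindent\emph{Step 1: rounding.} To make values constant by pigeonholing, there must be boundedly many of them. Round all values of $p_i,q_j$ toward $0$ to multiples of $\tau=1/(32CL)$, obtaining $\tilde p_i,\tilde q_j$ with supports $P_i\subset\operatorname{supp}p_i$, $Q_j\subset\operatorname{supp}q_j$, and put $\tilde F(i,j)=\sum_r\tilde p_i(r)\tilde q_j(r)$. Since $|pq-\tilde p\tilde q|\le|p||q-\tilde q|+|\tilde q||p-\tilde p|\le2C\tau$ and at most $L$ summands are nonzero, $|F-\tilde F|\le2CL\tau=\frac1{16}$. Hence
\begin{equation}\label{eq:gap}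
\tilde F(i,j)\ge\tfrac9{16}\ \text{ if }(i,j)\in E,\qquad|\tilde F(i,j)|\le\tfrac7{16}\ \text{ if }(i,j)\notin E .
\end{equation}
The nonzero values of $\tilde p_i,\tilde q_j$ lie in the set $\Lambda$ of nonzero multiples of $\tau$ in $[-C,C]$, and $|\Lambda|=2C/\tau=H$.

\medskip\noindent\emph{Step 2: constant rectangles are sparse.} We claim:
\begin{equation}\label{eq:constant}
\text{if }\tilde F\text{ is constant on }U''\times V''\text{ and }e(U'',V'')>0,\text{ then }e(U'',V'')<|U''|+|V''| .
\end{equation}
By \eqref{eq:gap} the constant is at least $\frac9{16}$, because there is an edge, and so there is no non-edge: $U''\times V''\subset E$. Two vertices on each side would form a $4$-cycle, so one of the two sets is a singleton, and $e(U'',V'')=|U''||V''|=\max(|U''|,|V''|)<|U''|+|V''|$. This is the only place in the proof where $C_4$-freeness is used.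

\medskip\noindent\emph{The case $L=1$.} Here the proof can be finished at once. For $r\in\Omega$ and $\alpha,\beta\in\Lambda$ let $U_{r,\alpha}=\{i:\tilde p_i(r)=\alpha\}$ and $V_{r,\beta}=\{j:\tilde q_j(r)=\beta\}$. For an edge $(i,j)$ we have $\tilde F(i,j)\ne0$, so $P_i=Q_j=\{r\}$ for some $r$ and the edge lies in a rectangle $U_{r,\alpha}\times V_{r,\beta}$. On this rectangle $\tilde F=\alpha\beta$. Each $i$ lies in at most one set $U_{r,\alpha}$, which occurs in $H$ rectangles, one for each $\beta$, and likewise for each $j$. Summing \eqref{eq:constant} over all rectangles gives $|E|\le H(|U|+|V|)$, while $D(1,C)=32H$.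

For $L>1$ the difficulty is that $P_i\cap Q_j$ may have several elements and varies with the pair. We make it constant one element at a time, losing a bounded factor in density at each of at most $L$ steps.

\medskip\noindent\emph{Step 3: states.} Put $D_t=D(L,C)/(2L^2H)^t$. A \emph{$t$-state} is a triple $(U',V',R)$ with $U'\subset U$, $V'\subset V$ and $R=\{r_1,\dots,r_t\}\subset\Omega$ of size $t$, such that there are $\alpha_s,\beta_s\in\Lambda$ with $\tilde p_i(r_s)=\alpha_s$ for $i\in U'$ and $\tilde q_j(r_s)=\beta_s$ for $j\in V'$ $(s\le t)$, and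
\[
e(U',V')\ge D_t(|U'|+|V'|)>0 .
\]
By the density hypothesis, $(U,V,\emptyset)$ is a $0$-state. In a $t$-state there is an edge, so $U'\ne\emptyset$, and $R\subset P_i$ for $i\in U'$ gives $t\le L$. Fix a $t$-state $(U',V',R)$ with $t$ maximal. Then $P_i\cap Q_j\supset R$ for all $(i,j)\in U'\times V'$. Call an edge $(i,j)$ in $U'\times V'$ \emph{tight} if $P_i\cap Q_j=R$ and \emph{loose} otherwise. Let $\Omega'$ be the finite set $\bigl(\bigcup_iP_i\cup\bigcup_jQ_j\bigr)\setminus R$.

\medskip\noindent\emph{Case 1: more than half of the edges in $U'\times V'$ are loose.} We enlarge $R$. As in the case $L=1$, every vertex should point to a single element of $\Omega'$, and we let it choose at random. Independently, let $\rho(i)$ be uniform in $P_i\setminus R$ for $i\in U'$ and $\rho'(j)$ uniform in $Q_j\setminus R$ for $j\in V'$, leaving them undefined when the set is empty. For a loose edge there is $r\in(P_i\cap Q_j)\setminus R$, and $\rho(i)=\rho'(j)=r$ with probability at least $L^{-2}$. So for some outcome at least $e(U',V')/(2L^2)$ edges satisfy $\rho(i)=\rho'(j)$. For this outcome and $r\in\Omega'$,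 $\alpha,\beta\in\Lambda$ let
\[
U_{r,\alpha}=\{i\in U':\rho(i)=r,\ \tilde p_i(r)=\alpha\},\qquad V_{r,\beta}=\{j\in V':\rho'(j)=r,\ \tilde q_j(r)=\beta\}.
\]
Each edge with $\rho(i)=\rho'(j)$ lies in exactly one rectangle $U_{r,\alpha}\times V_{r,\beta}$. Each $i$ lies in at most one $U_{r,\alpha}$ and each $j$ in at most one $V_{r,\beta}$, so $\sum_{r,\alpha,\beta}(|U_{r,\alpha}|+|V_{r,\beta}|)\le H(|U'|+|V'|)$. Therefore
\[
\sum_{r,\alpha,\beta}e(U_{r,\alpha},V_{r,\beta})\ge\frac{D_t}{2L^2}(|U'|+|V'|)\ge D_{t+1}\sum_{r,\alpha,\beta}(|U_{r,\alpha}|+|V_{r,\beta}|).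
\]
The left side is positive, so there are triples with $U_{r,\alpha}\cup V_{r,\beta}\ne\emptyset$; the other triples contribute $0$ to both sides. Hence one of the former satisfies $e(U_{r,\alpha},V_{r,\beta})\ge D_{t+1}(|U_{r,\alpha}|+|V_{r,\beta}|)>0$, and $(U_{r,\alpha},V_{r,\beta},R\cup\{r\})$ is a $(t+1)$-state. This contradicts the maximality of $t$.

\medskip\noindent\emph{Case 2: at least half of the edges in $U'\times V'$ are tight.} On tight edges $\tilde F$ equals $\sigma=\sum_{s\le t}\alpha_s\beta_s$, but on the other pairs, in particular on non-edges, the supports may meet outside $R$. We pass to a rectangle on which they cannot. Color each $r\in\Omega'$ red or blue by an independent fair coin, and let $U''$ be the set of $i\in U'$ with $P_i\setminus R$ entirely red and $V''$ the set of $j\in V'$ with $Q_j\setminus R$ entirely blue. For a tight edge the sets $P_i\setminus R$ and $Q_j\setminus R$ are disjoint and have at most $2L$ elements together, so the edge lies in $U''\times V''$ with probability at least $2^{-2L}$. Since $D_t\ge D_L=2^{2L+2}$, some outcome has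
\[
e(U'',V'')\ge2^{-2L-1}e(U',V')\ge2^{-2L-1}D_t(|U'|+|V'|)\ge2(|U'|+|V'|).
\]
Thus $e(U'',V'')>0$ and $e(U'',V'')\ge2(|U''|+|V''|)$. For every pair $(i,j)\in U''\times V''$ the coloring forces $P_i\cap Q_j=R$, so $\tilde F(i,j)=\sigma$. This contradicts \eqref{eq:constant}.
\end{proof}

\section{Spread-out vectors on $C_4$-free graphs}\label{sec:spread}

To separate the blocks from one another, $\iota$ in Example~\ref{ex:model} has to be replaced by an adjacency operator $T_G$, and tails are no longer negligible. If $b$ has degree $d$ and $u$ is the uniform probability vector on $N(b)$, then $\|u\|_\infty=1/d$ but $\langle u,T_Ge_b\rangle=1$. For $C_4$-free graphs two facts survive: a tail paired with a tail is small, and the image of a tail has boundedly many large coordinates.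

\begin{lemma}\label{lem:spread}
Let $(U,V,E)$ be a countable $C_4$-free bipartite graph, let $u\in\ell_1(U)$ and $v\in\ell_1(V)$ have norm at most $C$, and let $\delta,\eta>0$.
\begin{enumerate}
\item[(a)] If $\|u\|_\infty,\|v\|_\infty\le\delta$, then $\bigl|\sum_{(a,b)\in E}u(a)v(b)\bigr|\le C^{3/2}\sqrt{2\delta}$.
\item[(b)] If $\|v\|_\infty\le\delta$ and $C\delta\le\eta^2/2$, then the set $\{a\in U:|\sum_{b\in N(a)}v(b)|\ge\eta\}$ has at most $2C^2/\eta^2$ elements. The same holds with the roles of $U$ and $V$ exchanged.
\end{enumerate}
\end{lemma}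

Both parts fail for the complete bipartite graph with $N$ vertices on each side and the uniform probability vectors $u$, $v$: these have supremum norm $1/N$, the sum in (a) is $1$, and $\sum_{b\in N(a)}v(b)=1$ for all $N$ vertices $a$.

\begin{proof}
Replacing $u,v$ by $|u|,|v|$ preserves the hypotheses and does not decrease the sum in (a) or the set in (b). So let $u,v\ge0$; all sums below have nonnegative terms and may be rearranged. Put $w(a)=\sum_{b\in N(a)}v(b)$. In both parts the Cauchy--Schwarz inequality produces a square, which is a sum over pairs of vertices on one side, and distinct vertices have at most one common neighbor.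

(a) The sum equals $\sum_au(a)w(a)\le C^{1/2}\bigl(\sum_au(a)w(a)^2\bigr)^{1/2}$, and
\[
\sum_au(a)w(a)^2=\sum_{b,b'}v(b)v(b')\sum_{a\in N(b)\cap N(b')}u(a).
\]
The inner sum is at most $C$ for $b=b'$ and at most $\delta$ for $b\ne b'$. As $\sum_bv(b)^2\le\delta C$ and $\sum_{b\ne b'}v(b)v(b')\le C^2$, the total is at most $2C^2\delta$.

(b) Let $U_0$ be a nonempty finite subset of $\{a:w(a)\ge\eta\}$, let $s=|U_0|$ and $d(b)=|N(b)\cap U_0|$. Then $s\eta\le\sum_{a\in U_0}w(a)=\sum_bv(b)d(b)\le C^{1/2}\bigl(\sum_bv(b)d(b)^2\bigr)^{1/2}$, and
\[
\sum_bv(b)d(b)^2=\sum_{a,a'\in U_0}\ \sum_{b\in N(a)\cap N(a')}v(b)\le sC+s^2\delta ,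
\]
where the $s$ pairs with $a=a'$ contribute at most $C$ each and the others at most $\delta$ each. Squaring and dividing by $s$ gives $s\eta^2\le C^2+sC\delta\le C^2+s\eta^2/2$, that is, $s\le2C^2/\eta^2$. The hypothesis on the graph is symmetric in $U$ and $V$, which gives the last sentence.
\end{proof}

\section{The graphs $G_n$ and the independence of the blocks}\label{sec:blocks}

We want $G_n$ to be out of reach of the other blocks when at most $n$ terms and coefficients of norm at most $n$ are allowed. Lemma~\ref{lem:spread} will reduce the problem to heads, whose supports have a size bounded by a number $\kappa_n$ depending on $n$ only. For heads, the earlier and the later blocks are treated differently. The earlier blocks have a known total number $N_{<n}$ of vertices, so whatever they produce has type $(N_{<n},n)$, and we make $G_n$ dense enough to beat this. The later blocks are much larger and denser than $G_n$, but only boundedly many of their vertices are met by the heads; if the girth is larger than this bound, what the heads see is a forest.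

Put $\kappa_n=2048\,n^6$. Using Lemma~\ref{lem:girth}, choose inductively finite bipartite graphs $G_n=(U_n,V_n,E_n)$ with nonempty sides such that, with $N_n=|U_n|+|V_n|$ and $N_{<n}=\sum_{m<n}N_m$,
\begin{enumerate}
\item[(G1)] $G_n$ has no cycle of length at most $g_n=\max(4,\kappa_nN_{<n})$;
\item[(G2)] $|E_n|\ge D(L_n,n)\,N_n$, where $L_n=2n(4\kappa_n+N_{<n})$.
\end{enumerate}
Both $g_n$ and $L_n$ depend only on $n$ and the graphs chosen before. Let $U=\bigsqcup_nU_n$ and $V=\bigsqcup_nV_n$. For $M\subset\mathbb{N}$ let $E_M=\bigcup_{n\in M}E_n$, and let $T_M:\ell_1(V)\to\mathrm{c}_0(U)$ be the adjacency operator of $(U,V,E_M)$, the block sum in which the blocks with index outside $M$ have no edges. Every cycle of $(U,V,E_M)$ lies in one block, so this graph is $C_4$-free by (G1). For $u\in\ell_1(U)$ and $v\in\ell_1(V)$,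
\[
\langle u,T_Mv\rangle=\sum_{(a,b)\in E_M}u(a)v(b)=\sum_{b}(T_M^*u)(b)\,v(b),\qquad(T_M^*u)(b)=\sum_{a:(a,b)\in E_M}u(a).
\]

\begin{proposition}\label{prop:key}
Let $n\in\mathbb{N}$, $K\le n$, and $M_1,\dots,M_K\subset\mathbb{N}\setminus\{n\}$. There do not exist vectors $u_i^k\in\ell_1(U)$ and $v_j^k\in\ell_1(V)$ $(i\in U_n,\ j\in V_n,\ k\le K)$ of norm at most $n$ such that
\begin{equation}\label{eq:approx}
\Bigl|\mathbf{1}_{E_n}(i,j)-\sum_{k=1}^K\langle u_i^k,T_{M_k}v_j^k\rangle\Bigr|\le\tfrac14\qquad\text{for all }(i,j)\in U_n\times V_n .
\end{equation}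
\end{proposition}

The hypothesis $n\notin M_k$ cannot be dropped: if $n\in M_1$, then $K=1$, $u_i^1=e_i^*$, $v_j^1=e_j$ give equality without error.

\begin{proof}
Suppose that such vectors exist. Put $\eta=1/(32n^2)$ and $\delta=1/(2048n^5)$, so that
\begin{equation}\label{eq:constants}
n\delta=\frac{\eta^2}2,\qquad\frac n\delta=\frac{2n^2}{\eta^2}=\kappa_n,\qquad n^{3/2}\sqrt{2\delta}=n\eta=\frac1{32n}.
\end{equation}
Fix $k$ and write $M=M_k$, $u_i=u_i^k$, $v_j=v_j^k$. We show that the matrix $\langle u_i,T_Mv_j\rangle$ on $U_n\times V_n$ is within $3/(32n)$ of a matrix of type $(4\kappa_n+N_{<n},n)$. Split $u_i=u_i'+u_i''$ and $v_j=v_j'+v_j''$ into heads and tails at level $\delta$. By \eqref{eq:headtail} and \eqref{eq:constants} the heads have supports of size at most $\kappa_n$. The pairing $\langle u_i,T_Mv_j\rangle$ is the sum of four terms.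

\medskip\noindent\emph{Tail with tail.} By Lemma~\ref{lem:spread}(a), $|\langle u_i'',T_Mv_j''\rangle|\le n^{3/2}\sqrt{2\delta}=1/(32n)$.

\medskip\noindent\emph{Head with tail.} Let $w_j=T_Mv_j''$ and let $\tilde w_j$ be its restriction to $\{a:|w_j(a)|\ge\eta\}$. Since $n\delta=\eta^2/2$, Lemma~\ref{lem:spread}(b) shows that this set has at most $2n^2/\eta^2=\kappa_n$ elements. Moreover
\[
\Bigl|\langle u_i',T_Mv_j''\rangle-\sum_{a\in U}u_i'(a)\tilde w_j(a)\Bigr|\le\|u_i'\|_1\|w_j-\tilde w_j\|_\infty\le n\eta=\frac1{32n}.
\]

\noindent\emph{Tail with head.} Let $z_i=T_M^*u_i''$ and let $\tilde z_i$ be its restriction to $\{b:|z_i(b)|\ge\eta\}$. By the symmetric form of Lemma~\ref{lem:spread}(b) this set has at most $\kappa_n$ elements, and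
\[
\Bigl|\langle u_i'',T_Mv_j'\rangle-\sum_{b\in V}\tilde z_i(b)v_j'(b)\Bigr|\le\|z_i-\tilde z_i\|_\infty\|v_j'\|_1\le\frac1{32n}.
\]

\noindent\emph{Head with head.} This term is factored exactly. Since $n\notin M$, every edge of $E_M$ lies in a block $G_m$ with $m<n$ or with $m>n$.

\emph{Earlier blocks.} Let $U_{<n}=\bigcup_{m<n}U_m$. The edges in blocks with $m<n$ are those whose endpoint in $U$ lies in $U_{<n}$, so they contribute $\sum_{a\in U_{<n}}u_i'(a)(T_Mv_j')(a)$, a sum over an index set with at most $N_{<n}$ elements.

\emph{Later blocks.} Here $T_Mv_j'$ may have a huge support, because degrees in $G_m$ are large. For a single pair $(i,j)$ only $2\kappa_n$ vertices matter, but a factorization needs functions $p_i$ independent of $j$ and $q_j$ independent of $i$. So we need one structure that serves all pairs at once, and we consider all heads together. Let $W$ be the set of vertices of $\bigcup_{m>n}(U_m\cup V_m)$ that lie in $\operatorname{supp}u_i'$ for some $i\in U_n$ or in $\operatorname{supp}v_j'$ for some $j\in V_n$. Then $|W|\le\kappa_nN_n$. A cycle of $(U,V,E_M)$ with all vertices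 in $W$ would lie in one $G_m$ with $m>n$ and have length at most
\[
|W|\le\kappa_nN_n\le\kappa_mN_{<m}\le g_m ,
\]
contrary to (G1). So the graph induced by $E_M$ on $W$ is a forest. Root its components and let $\pi$ be the parent map, which does not depend on $i$ or $j$. An edge $(a,b)$ of a later block with $u_i'(a)v_j'(b)\ne0$ has both endpoints in $W$. Sorting these edges by \eqref{eq:parent}, according to whether $b=\pi(a)$ or $a=\pi(b)$, we see that the later blocks contribute
\[
\sum_{b\in V\cap W}\hat u_i(b)v_j'(b)+\sum_{a\in U\cap W}u_i'(a)\hat v_j(a),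
\]
where
\[
\hat u_i(b)=\sum_{a\in U\cap W:\ \pi(a)=b}u_i'(a),\qquad\hat v_j(a)=\sum_{b\in V\cap W:\ \pi(b)=a}v_j'(b).
\]
The support of $\hat u_i$ consists of parents of points of $\operatorname{supp}u_i'$, and each point has at most one parent; so $|\operatorname{supp}\hat u_i|\le\kappa_n$, and in the same way $|\operatorname{supp}\hat v_j|\le\kappa_n$.

\medskip\noindent\emph{Collecting the terms.} We have found five sums of the form $\sum_rp_i(r)q_j(r)$:
\begin{center}
\begin{tabular}{lcccc}
\hline
term & index set & $p_i$ & $q_j$ & bound on supports\\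
\hline
head with tail & $U$ & $u_i'$ & $\tilde w_j$ & $\kappa_n$\\
tail with head & $V$ & $\tilde z_i$ & $v_j'$ & $\kappa_n$\\
heads, $m<n$ & $U_{<n}$ & $u_i'$ & $T_Mv_j'$ & $N_{<n}$\\
heads, $m>n$, $b=\pi(a)$ & $V\cap W$ & $\hat u_i$ & $v_j'$ & $\kappa_n$\\
heads, $m>n$, $a=\pi(b)$ & $U\cap W$ & $u_i'$ & $\hat v_j$ & $\kappa_n$\\
\hline
\end{tabular}
\end{center}
Every value of every function in the table is $0$ or a sum of distinct coordinates of $u_i$ or of $v_j$, so its modulus is at most $n$. By (T1) the five sums add up to a matrix $F_k$ of type $(4\kappa_n+N_{<n},n)$, and the three error terms give $|\langle u_i^k,T_{M_k}v_j^k\rangle-F_k(i,j)|\le3/(32n)$.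

Now let $k$ vary. Since $K\le n$, the matrix $F=\sum_kF_k$ is of type $(n(4\kappa_n+N_{<n}),n)$ by (T1), and by \eqref{eq:approx}
\[
|\mathbf{1}_{E_n}(i,j)-\operatorname{Re}F(i,j)|\le|\mathbf{1}_{E_n}(i,j)-F(i,j)|\le\frac14+n\cdot\frac3{32n}=\frac{11}{32}<\frac38 .
\]
By (T2), $\operatorname{Re}F$ is of real type $(L_n,n)$. The graph $G_n$ is $C_4$-free by (G1) and satisfies (G2), so this contradicts Proposition~\ref{prop:sparse} with $L=L_n$ and $C=n$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Proposition~\ref{prop:key} uses nothing about the vectors $u_i^k$, $v_j^k$ except their $\ell_1$-norms. This is why the same argument works for $\mathcal{L}(\ell_1,\mathrm{c}_0)$ and for $\mathcal{L}(X,Y)$, and we treat both together.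

\subsection*{The setting}
Let $X$ and $Y$ be as in Theorem~\ref{thm:general}. Let $\Phi:X\to\ell_1(V)$ be a bounded surjection. By the open mapping theorem there are $\lambda>0$ and $x_j\in X$ with $\Phi x_j=e_j$ and $\|x_j\|\le\lambda$ for all $j\in V$. This also gives the equivalence stated in the theorem. By (F1) there is an operator $\Theta:\ell_1(V)\to X$ with $\Theta e_j=x_j$; it satisfies $\Phi\Theta=\mathrm{id}$, so $\Theta$ is an isomorphism onto its range and $\Theta\Phi$ is a projection onto that range. Conversely, a projection onto a copy of $\ell_1$ followed by an isomorphism is a surjection onto $\ell_1$.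

Let $\Psi:\mathrm{c}_0(U)\to Y$ be an operator with $\|\Psi x\|\ge\gamma\|x\|$ for some $\gamma>0$. For $i\in U$ the functional $\Psi x\mapsto x(i)$ on the range of $\Psi$ has norm at most $1/\gamma$, and the Hahn--Banach theorem extends it to $y_i^*\in Y^*$ with $\Psi^*y_i^*=e_i^*$ and $\|y_i^*\|\le1/\gamma$. Put
\[
S_M=\Psi T_M\Phi\in\mathcal{L}(X,Y),
\]
and let $\mathcal{J}_{\mathcal{I}}$ be the closed ideal of $\mathcal{L}(X,Y)$ generated by $\{S_M:M\in\mathcal{I}\}$. For Theorem~\ref{thm:main} take $X=\ell_1(V)$, $Y=\mathrm{c}_0(U)$ and let $\Phi,\Psi$ be the identities; then $\lambda=\gamma=1$, $x_j=e_j$, $y_i^*=e_i^*$ and $S_M=T_M$.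

\subsection*{The order embedding}
Let $\mathcal{I}\supset\mathrm{Fin}$ be an ideal of sets. If $M\in\mathcal{I}$, then $S_M\in\mathcal{J}_{\mathcal{I}}$ by definition. Suppose that $M\notin\mathcal{I}$ and yet $S_M\in\mathcal{J}_{\mathcal{I}}$. By \eqref{eq:sums} there are $M_1,\dots,M_K\in\mathcal{I}$, $A_k\in\mathcal{L}(Y)$ and $B_k\in\mathcal{L}(X)$ with
\begin{equation}\label{eq:close}
\Bigl\|S_M-\sum_{k=1}^KA_kS_{M_k}B_k\Bigr\|\le\frac{\gamma}{4\lambda}.
\end{equation}
We test this on $x_j$ and $y_i^*$. We have $\langle y_i^*,S_Mx_j\rangle=\langle\Psi^*y_i^*,T_M\Phi x_j\rangle=\mathbf{1}_{E_M}(i,j)$, and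
\[
\langle y_i^*,A_kS_{M_k}B_kx_j\rangle=\langle u_i^k,T_{M_k}v_j^k\rangle,\qquad u_i^k=(A_k\Psi)^*y_i^*\in\ell_1(U),\quad v_j^k=\Phi B_kx_j\in\ell_1(V).
\]
Here $\|u_i^k\|\le\|A_k\Psi\|/\gamma$ and $\|v_j^k\|\le\lambda\|\Phi B_k\|$, so these norms have a bound $C$ independent of $i,j,k$. Since $\|y_i^*\|\|x_j\|\le\lambda/\gamma$, \eqref{eq:close} yields $|\mathbf{1}_{E_M}(i,j)-\sum_k\langle u_i^k,T_{M_k}v_j^k\rangle|\le\frac14$ for all $i\in U$, $j\in V$.

The set $M\setminus\bigcup_kM_k$ is infinite. Otherwise $M$ would be contained in the union of a finite set and $\bigcup_kM_k$, and this union belongs to $\mathcal{I}$ because $\mathcal{I}$ contains $\mathrm{Fin}$ and is closed under finite unions. Choose $n\in M\setminus\bigcup_kM_k$ with $n\ge K$ and $n\ge C$. As $n\in M$, we have $\mathbf{1}_{E_M}=\mathbf{1}_{E_n}$ on $U_n\times V_n$, so \eqref{eq:approx} holds with $n\notin M_k$ for all $k$, contrary to Proposition~\ref{prop:key}. Hence $S_M\in\mathcal{J}_{\mathcal{I}}$ if and only if $M\in\mathcal{I}$.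

If $\mathcal{I}\subset\mathcal{I}'$, then $\mathcal{J}_{\mathcal{I}}\subset\mathcal{J}_{\mathcal{I}'}$. Conversely, if $\mathcal{J}_{\mathcal{I}}\subset\mathcal{J}_{\mathcal{I}'}$ and $M\in\mathcal{I}$, then $S_M\in\mathcal{J}_{\mathcal{I}'}$, so $M\in\mathcal{I}'$. Thus $\mathcal{I}\mapsto\mathcal{J}_{\mathcal{I}}$ is an order embedding. This proves Theorem~\ref{thm:main}(i) and the first assertion of Theorem~\ref{thm:general}.

\subsection*{The number of ideals}
For the lower bound it suffices to find $2^{\mathfrak{c}}$ ideals of sets containing $\mathrm{Fin}$. Identify $\mathbb{N}$ with the countable set of finite $0$--$1$ sequences, and for $t\in2^{\mathbb{N}}$ let $M_t$ be the set of finite initial segments of $t$. Each $M_t$ is infinite, and $M_s\cap M_t$ is finite for $s\ne t$, since common initial segments end before the first place where $s$ and $t$ differ. For $\mathcal{A}\subset2^{\mathbb{N}}$ let $\mathcal{I}_{\mathcal{A}}$ be the ideal of all sets covered by a finite set and finitely many $M_t$ with $t\in\mathcal{A}$. If $s\notin\mathcal{A}$, then the infinite set $M_s$ meets every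 such cover in a finite set, so $M_s\notin\mathcal{I}_{\mathcal{A}}$. Hence $\mathcal{A}=\{s:M_s\in\mathcal{I}_{\mathcal{A}}\}$, the $2^{\mathfrak{c}}$ ideals $\mathcal{I}_{\mathcal{A}}$ are distinct, and so are the closed ideals $\mathcal{J}_{\mathcal{I}_{\mathcal{A}}}$.

For the upper bound let $X$ be separable and $|Y|=\mathfrak{c}$. An operator is determined by its values on a countable dense set, so $|\mathcal{L}(X,Y)|\le\mathfrak{c}^{\aleph_0}=\mathfrak{c}$, and $\mathcal{L}(X,Y)$ has at most $2^{\mathfrak{c}}$ subsets. A nonzero separable Banach space has cardinality $\mathfrak{c}$: it contains a line, and each of its points is the limit of a sequence from a countable set. So the bound applies to $\mathcal{L}(\ell_1,\mathrm{c}_0)$, which has exactly $2^{\mathfrak{c}}$ closed ideals. Since $2^{\mathfrak{c}}>\mathfrak{c}=2^{\aleph_0}$ by Cantor's theorem, and all arguments are carried out in ZFC, the question of the introduction has a positive answer.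

\subsection*{Weak compactness and the chain}
Each $T_M$ is weakly compact by Lemma~\ref{lem:wc}, and $\mathcal{W}$ is a closed ideal, so $\mathcal{J}_{\mathcal{I}}\subset\mathcal{W}$. This is Theorem~\ref{thm:main}(ii). For the chain, identify $\mathbb{N}$ with $\mathbb{Q}$ by a bijection, put $M_x=\{q\in\mathbb{Q}:q<x\}$ for $x\in\mathbb{R}$, and let $\mathcal{I}_x$ be the ideal of sets covered by $M_x$ and a finite set. For $x<y$ we have $M_x\subset M_y$, so $\mathcal{I}_x\subset\mathcal{I}_y$, and $M_y\setminus M_x$ is infinite, so $M_y\notin\mathcal{I}_x$. By the order embedding, $x\mapsto\mathcal{J}_{\mathcal{I}_x}$ is strictly increasing. The proof of Theorem~\ref{thm:main} is complete.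

\subsection*{The examples in Theorem~\ref{thm:general}}
The domains $\ell_1$, $L_1=L_1[0,1]$ and $\ell_1\oplus\mathrm{c}_0$ are separable and have $\ell_1$ as a quotient. For $L_1$, take disjoint intervals $I_n$ of positive length; the map $f\mapsto(\int_{I_n}f)_n$ is bounded and onto $\ell_1$, since $\sum_n\xi_n\mathbf{1}_{I_n}/|I_n|$ is mapped to $(\xi_n)$. The targets $\ell_\infty$, $\mathrm{c}_0$, $C[0,1]$ and $\ell_1\oplus\mathrm{c}_0$ contain $\mathrm{c}_0$; in $C[0,1]$, continuous functions $f_n$ of norm $1$ with disjoint supports satisfy $\|\sum_n\xi_nf_n\|=\max_n|\xi_n|$ for finitely supported $(\xi_n)$. The last three targets are separable, and $\mathfrak{c}\le|\ell_\infty|\le\mathfrak{c}^{\aleph_0}=\mathfrak{c}$. This completes the proof of Theorem~\ref{thm:general}.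

\begin{remark}\label{rem:position}
The ideals $\mathcal{J}_{\mathcal{I}}$ of Theorem~\ref{thm:main} fit into the chain of Example~\ref{ex:chain} as follows. The ideal $\mathcal{J}_{\mathrm{Fin}}$ is nonzero and generated by finite-rank operators, so it equals $\mathcal{K}$. Every other $\mathcal{I}$ contains an infinite set $M$, and $\iota$ factors through $T_M$ by Example~\ref{ex:collapse}; hence $\mathcal{J}_\iota\subset\mathcal{J}_{\mathcal{I}}\subset\mathcal{W}$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{FSZ}
Dan Freeman, Thomas Schlumprecht, Andras Zsak,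
\emph{Closed Ideals of Operators between the Classical Sequence Spaces},
arXiv:1612.01153 (2016).

\end{thebibliography}
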